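# Zero-cycles and generic points

## 1. Elements of $F\setminus k$ and points of an elliptic curve

Let $k$ be an algebraically closed field of characteristic zero, $F\supset k$ an algebraically closed extension of infinite transcendence degree, and $G=\mathrm{Aut}(F/k)$. For a field $K$ with $k\subset K\subset F$ write $U_K=\mathrm{Aut}(F/K)$.

Take the set $F\setminus k$. The group $G$ acts on it transitively: if $x,y\in F\setminus k$, then $k(x)\cong k(y)$ over $k$, and this isomorphism extends to $F$, since $F$ is algebraically closed of the same infinite transcendence degree over both fields. Let $W$ be an abelian group with a $G$-action and $w:F\setminus k\to W$ a $G$-equivariant map. Suppose $W$ obeys the following rule.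

> (R) If $K\subset F$ is algebraically closed of finite transcendence degree over $k$, and $L'\subset F$ is purely transcendental over $K$ with $\overline{L'}=F$, then every element of $W$ fixed by $U_{L'}$ is fixed by $U_K$.

What can $w$ be? Fix $x\in F\setminus k$. The element $w(x)$ is fixed by $U_{k(x)}$. Extend $x$ to a transcendence basis of $F/k$ and let $L'$ be the field it generates over $k$. Then $U_{L'}\subset U_{k(x)}$ fixes $w(x)$, so by (R) with $K=k$ all of $G$ fixes $w(x)$. As $G$ is transitive, $w$ is constant. So the largest quotient of $\mathbb Q[F\setminus k]$ obeying (R) is $\mathbb Q$, via $[x]\mapsto 1$. Now $F\setminus k$ is the set of $F$-points of $\mathbb P^1$ lying over its generic point, and $CH_0(\mathbb P^1_F)\otimes\mathbb Q=\mathbb Q$, each point having class $1$. The two answers agree.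

Next let $E$ be an elliptic curve over $k$, with group law $\oplus$, and $w:E(F)\setminus E(k)\to W$ equivariant, $W$ obeying (R). Fix $s\in E(F)\setminus E(k)$ and put $K_s=\overline{k(s)}$. The involution $P\mapsto s\ominus P$ of $E_{K_s}$ has fixed points (solutions of $2P=s$), so by Riemann–Hurwitz its quotient has genus $0$, and it is $\mathbb P^1$ over $K_s$. For $P\in E(F)\setminus E(K_s)$ let $t\in F\setminus K_s$ be the coordinate of its image, after moving $\infty$ if necessary. An element of $U_{K_s(t)}$ maps the pair $\{P,s\ominus P\}$ to itself, so $w(P)+w(s\ominus P)$ is fixed by $U_{K_s(t)}$. Extending $t$ to a transcendence basis of $F/K_s$, rule (R) shows that it is fixed by $U_{K_s}$. Any two points of $E(F)\setminus E(K_s)$ are conjugate under $U_{K_s}$. Hence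
$$w(P)+w(Q)=w(P')+w(Q')\quad\text{whenever } P\oplus Q=P'\oplus Q'=s\notin E(k),\ P,P'\notin E(K_s).$$
These are true relations in $CH_0(E_F)$, where $P+Q\sim P'+Q'$ when the sums agree. Rule (R) has rediscovered linear equivalence, at least for generic divisors.

So we ask: for a smooth proper variety $X$ over $k$, of any dimension, take the $F$-points over the generic point of $X$, form the $\mathbb Q$-vector space on them and impose (R). Do we get exactly the Chow group of $0$-cycles on $X_F$? Rational equivalence involves arbitrary curves and arbitrary points, while (R) only speaks about generic points, so the answer is not evident.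

## 2. The representations $C_L$ and the theorems

Give $G$ the topology in which the subgroups $U_L$, with $L\subset F$ of finite type over $k$ (that is, $L=k(x_1,\dots,x_r)$), form a base of neighborhoods of $1$.

**Definition (smooth representations).** $\mathcal Sm_G$ is the category of representations of $G$ over $\mathbb Q$ in which every vector has an open stabilizer. For example, in $\mathbb Q[F\setminus k]$ the stabilizer of the basis vector $[x]$ is $U_{k(x)}$, which is open; so this representation is smooth.

**Definition (the category $\mathcal I_G$).** $\mathcal I_G\subset \mathcal Sm_G$ is the full subcategory of those $W$ with $W^{U_{L'}}=W^{U_{\overline L}}$ for every $L\subset F$ of finite type over $k$, with algebraic closure $\overline L$ in $F$, and every purely transcendental extension $L'$ of $\overline L$ in $F$ with $\overline{L'}=F$. We write $\mathcal I_G(\mathbb Z)$ for the category of abelian groups with a smooth $G$-action satisfying the same condition, so $\mathcal I_G\subset\mathcal I_G(\mathbb Z)$.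

The inclusion $W^{U_{\overline L}}\subset W^{U_{L'}}$ always holds, so this condition is rule (R). The trivial representation $\mathbb Q$ is in $\mathcal I_G$. The representation $\mathbb Q[F\setminus k]$ is not: extend $x$ to a transcendence basis and let $L'$ be generated by it over $k$; then $[x]$ is fixed by $U_{L'}$ but not by $G=U_k$.

Every $W\in\mathcal Sm_G$ has a maximal quotient $\mathcal IW$ in $\mathcal I_G$, through which every map from $W$ to an object of $\mathcal I_G$ factors. Indeed $\mathcal I_G$ is closed under subobjects, since $W_0^{U}=W_0\cap W^U$ for $W_0\subset W$, and the smooth vectors of a product of objects of $\mathcal I_G$ form an object of $\mathcal I_G$. So if we divide $W$ by the intersection of the kernels of all its quotients lying in $\mathcal I_G$, the result lies in $\mathcal I_G$.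

**Definition (the representation $C_L$).** For $L\supset k$ of finite type, $C_L:=\mathcal I\,\mathbb Q[\{L\stackrel{/k}{\hookrightarrow}F\}]$, where the brackets denote the $\mathbb Q$-vector space on the set of $k$-embeddings $L\hookrightarrow F$ and $G$ acts by composition. Section 1 computed $C_{k(t)}=\mathbb Q$.

Let $X$ be an irreducible variety over $k$ and $X_{\mathrm{gen}}\subset X(F)$ the set of $F$-points over the generic point of $X$. It is identified $G$-equivariantly with the set of $k$-embeddings $k(X)\hookrightarrow F$. We have two $G$-equivariant maps out of $\mathbb Q[X_{\mathrm{gen}}]$: the quotient map $\pi:\mathbb Q[X_{\mathrm{gen}}]\to C_{k(X)}$, and the map $\phi:\mathbb Q[X_{\mathrm{gen}}]\to CH_0(X_F)_{\mathbb Q}$ taking a point to its class. M. Rovinsky's "On certain representations of automorphism groups of an algebraically closed field", arXiv:math/0101170 (2001), states the conjecture that for $n=\mathrm{trdeg}(F/k)=\infty$ one has $CH_0(X_F)_{\mathbb Q}=C_{k(X)}$ for every smooth irreducible proper $X$ over $k$, the identification being through $\phi$ and $\pi$.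 The conjecture is true:

**Theorem A.** For $n=\infty$ and $X$ smooth proper irreducible over $k$, $\phi$ is surjective and $\ker\phi=\ker\pi$. Equivalently, $\phi$ induces a $G$-equivariant isomorphism $C_{k(X)}\xrightarrow{\sim}CH_0(X_F)_{\mathbb Q}$ compatible with $\pi$ and $\phi$.

The main work is an integral statement, proved in Sections 3–9; Theorem A is deduced in Section 10.

**Theorem B.** Let $n=\infty$, $X$ smooth projective irreducible over $k$, $W\in\mathcal I_G(\mathbb Z)$, and $w:X_{\mathrm{gen}}\to W$ a $G$-equivariant map of sets. Then there is a homomorphism $CH_0(X_F)\to W$ with $[x]\mapsto w(x)$ for all $x\in X_{\mathrm{gen}}$.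

Throughout, $n=\infty$, and $W\in\mathcal I_G(\mathbb Z)$ is fixed until the end of Section 9.

## 3. Generic points over small fields

**Definition (small fields).** A *small field* is an algebraically closed $K$ with $k\subset K\subset F$ and $\mathrm{trdeg}(K/k)<\infty$. These are exactly the fields $\overline L$ with $L\subset F$ of finite type over $k$. In particular $k$ is small.

If $E\subset F$ contains $k$ and has finite transcendence degree over $k$, then $\mathrm{trdeg}(F/E)=\mathrm{trdeg}(F/k)$ is infinite. All fields $E$ over which we take generic points will be of this kind.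

**Definition (generic points).** Let $V$ be a geometrically irreducible variety over $E$. A point $v\in V(F)$ is *$E$-generic* if it lies over the generic point of $V$, that is, $\mathrm{trdeg}(E(v)/E)=\dim V$.

For example, $x\in F=\mathbb A^1(F)$ is $E$-generic exactly when $x$ is transcendental over $E$. On a curve $C$ over a small field $K$ the $K$-generic points are exactly those of $C(F)\setminus C(K)$. We use the following freely.

- $E$-generic points exist, since $E(V)$ embeds into $F$ over $E$. This uses $n=\infty$.
- Being $E$-generic is the same as being $\overline E$-generic, by comparing transcendence degrees. An $E$-generic point lies in no proper closed subset of $V$ defined over $\overline E$.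
- If $E\subset E'$, an $E'$-generic point is $E$-generic, since $\mathrm{trdeg}(E(v)/E)\ge\mathrm{trdeg}(E'(v)/E')$.
- $(v,v')$ is $E$-generic in $V\times V'$ if and only if $v$ is $E$-generic in $V$ and $v'$ is $E(v)$-generic in $V'$, by additivity of transcendence degree.
- A dominant $E$-morphism maps $E$-generic points to $E$-generic points.

**Fact 1 (transitivity).** If $K$ is small and $v,v'$ are $K$-generic in $V$, there is $\sigma\in U_K$ with $\sigma v=v'$.

The isomorphism $K(v)\cong K(v')$ over $K$ extends to $F$, which is algebraically closed of the same infinite transcendence degree over both.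

**Fact 2 (descent).** If $E$ is small, $t_1,\dots,t_r\in F$ are algebraically independent over $E$, and $a\in W$ is fixed by $U_{E(t_1,\dots,t_r)}$, then $a$ is fixed by $U_E$.

Extend $(t_i)$ to a transcendence basis of $F/E$ and let $L'$ be the field it generates over $E$. Then $a\in W^{U_{L'}}=W^{U_E}$.

**Fact 3 (propagation).** Let $K\supset k_0$ be small, $X/k_0$ and $V/K$ irreducible, $q:V\to X_K$ a $K$-morphism. If some $s_0\in V(F)$ has $q(s_0)$ $k_0$-generic in $X$, then $q(y)$ is $k_0$-generic for every $K$-generic $y\in V(F)$.

Under $V\to X_K\to X$ the scheme point of $V$ below $s_0$ goes to the generic point $\eta$ of $X$. The generic point of $V$ specializes to that scheme point, so its image specializes to $\eta$, hence equals $\eta$.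

## 4. Linear systems on curves

The elliptic curve computation works on every curve, with $|P+Q|$ replaced by a complete linear system of large degree.

**Lemma 4.** Let $K$ be small, $C$ a smooth projective irreducible curve over $K$, and $u:C(F)\setminus C(K)\to W$ a map with $u(\sigma y)=\sigma u(y)$ for $\sigma\in U_K$. There is a unique homomorphism $u_C:\mathrm{Pic}(C_F)\to W$ with $u_C([y])=u(y)$ for all $y\in C(F)\setminus C(K)$. If $K\subset K'$ with $K'$ small, the restriction $u|_{C(F)\setminus C(K')}$ yields the same homomorphism.

*Proof.* Let $g$ be the genus and $P^m=\mathrm{Pic}^m_{C/K}$, of dimension $g$. As $F$ is algebraically closed, $\mathrm{Pic}(C_F)$ is the disjoint union of the $P^m(F)$.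

**Step 1: sums over generic divisors.** We show that the sum of $u$ over a generic effective divisor depends only on its class. Call $D=y_1+\dots+y_m\in\mathrm{Sym}^mC(F)$ $K$-generic if $(y_i)$ is $K$-generic in $C^m$; then no $y_i$ is in $C(K)$, and we put $U(D)=\sum u(y_i)$. Clearly $U(\sigma D)=\sigma U(D)$ for $\sigma\in U_K$. An element of $U_{K(D)}$ permutes the $y_i$, so $U(D)$ is fixed by $U_{K(D)}$.

Let $m\ge 2g+1$. Since $C(K)\neq\emptyset$, a Poincaré bundle on $C\times P^m$ exists; its direct image on $P^m$ is locally free of rank $m-g+1$, and $\mathrm{Sym}^mC\to P^m$ is the associated projective bundle. So the fiber $|\xi|$ over $\xi\in P^m(F)$ is isomorphic to $\mathbb P^{m-g}$ over $K(\xi)$. Let $D$ be $K$-generic of class $\xi$. From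
$$m=\mathrm{trdeg}\,K(D)/K=\mathrm{trdeg}\,K(\xi)/K+\mathrm{trdeg}\,K(D)/K(\xi)\le g+(m-g)$$
we see that $\xi$ is $K$-generic in $P^m$ and $D$ is $K(\xi)$-generic in $|\xi|$. Put $E=\overline{K(\xi)}$. Then $E(D)$ is the function field of $\mathbb P^{m-g}_E$, purely transcendental over $E$. As $U(D)$ is fixed by $U_{E(D)}\subset U_{K(D)}$, Fact 2 shows that it is fixed by $U_E$. If $D'$ is another $K$-generic divisor of class $\xi$, it is also $E$-generic in $|\xi|$, so $D'=\sigma D$ with $\sigma\in U_E$ (Fact 1), and $U(D')=\sigma U(D)=U(D)$. So we may write $U(D)=v_m(\xi)$. Every $K$-generic $\xi\in P^m(F)$ occurs: a $K(\xi)$-generic $D\in|\xi|$ has $\mathrm{trdeg}\,K(D)/K=g+(m-g)=m$, so it is $K$-generic.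

**Step 2: additivity.** We show that $v_{m+m'}(\xi+\xi')=v_m(\xi)+v_{m'}(\xi')$ for $m,m'\ge 2g+1$ and $(\xi,\xi')$ $K$-generic in $P^m\times P^{m'}$. Choose $(D,D')$ $K(\xi,\xi')$-generic in $|\xi|\times|\xi'|$. Then $\mathrm{trdeg}\,K(D,D')/K=2g+(m-g)+(m'-g)=m+m'$, so $D+D'$ is $K$-generic in $\mathrm{Sym}^{m+m'}C$, and $U(D+D')=U(D)+U(D')$. From now on we drop the indices of $v$.

**Step 3: definition of $u_C$.** We extend $v$ to all classes by taking differences. For $\alpha\in P^a(F)$ choose $m$ with $m,m+a\ge2g+1$ and $\xi\in P^m(F)$ $K(\alpha)$-generic. Translation by $\alpha$ is an isomorphism over $K(\alpha)$, so $\alpha+\xi$ is $K(\alpha)$-generic in $P^{m+a}$. Put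
$$u_C(\alpha)=v(\alpha+\xi)-v(\xi).$$
To see that this does not depend on $\xi$, let $\xi,\xi'$ be two choices and take $\xi''$ of sufficiently large degree, generic over $K(\alpha,\xi,\xi')$. The pair $(\alpha+\xi,\xi'')$ is $K$-generic. Also $(\xi,\xi'')$ is $K(\alpha)$-generic, so $(\xi,\alpha+\xi'')$ is $K(\alpha)$-generic, hence $K$-generic. By Step 2,
$$v(\alpha+\xi)+v(\xi'')=v(\alpha+\xi+\xi'')=v(\alpha+\xi'')+v(\xi).$$
So $\xi$ and $\xi''$ give the same value, and in the same way $\xi'$ and $\xi''$ do.

**Step 4: $u_C$ is a homomorphism.** For $\alpha,\beta$ take $(\xi,\xi')$ $K(\alpha,\beta)$-generic of large degrees. Then $(\alpha+\xi,\beta+\xi')$ is also $K(\alpha,\beta)$-generic, and Step 2 gives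
$$v(\alpha+\xi)+v(\beta+\xi')-v(\xi)-v(\xi')=v(\alpha+\beta+\xi+\xi')-v(\xi+\xi').$$
As $\xi+\xi'$ is $K(\alpha,\beta)$-generic, the right side is $u_C(\alpha+\beta)$; the left side is $u_C(\alpha)+u_C(\beta)$.

**Step 5: values at generic points.** Let $y\in C(F)\setminus C(K)$. Take $D$ $K(y)$-generic in $\mathrm{Sym}^mC$, $m\ge2g+1$, and $\xi=[D]$. The count in Step 1, made over $K(y)$, shows that $\xi$ is $K(y)$-generic. Since $y$ is $K$-generic, $y+D$ is $K$-generic in $\mathrm{Sym}^{m+1}C$. So $u_C([y])=v([y]+\xi)-v(\xi)=U(y+D)-U(D)=u(y)$.

**Step 6: uniqueness and change of $K$.** With $\alpha,\xi$ as in Step 3, $\alpha=(\alpha+\xi)-\xi$ is a difference of classes of $K$-generic effective divisors. So the classes of points of $C(F)\setminus C(K)$ generate $\mathrm{Pic}(C_F)$, which gives uniqueness. If $K\subset K'$, the homomorphism built over $K$ has the required values on $C(F)\setminus C(K')$, so by uniqueness over $K'$ it is the one built over $K'$. $\square$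

When $g=0$, each $P^m$ is a point and $u_C=\deg(\cdot)\,c$, with $c$ the constant value of $u$: this is the first computation of Section 1.

## 5. Admissible curves and the points that Lemma 4 does not see

To pass to higher dimension we map curves into $X$. The ground field will have to change later, so we allow any small one.

**Definition (data).** A *datum* $(k_0,X,w)$ consists of a small field $k_0$, a smooth projective irreducible $X/k_0$, and a $U_{k_0}$-equivariant map $w:X_{\mathrm{gen}}\to W$, where $X_{\mathrm{gen}}$ is the set of $k_0$-generic points of $X(F)$.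

**Definition (admissible curves).** An *admissible curve* over a small $K\supset k_0$ is a smooth projective irreducible curve $C/K$ with a $K$-morphism $h:C\to X_K$ such that $h(C(F)\setminus C(K))\subset X_{\mathrm{gen}}$. By Fact 3 it suffices that $h(s)\in X_{\mathrm{gen}}$ for one $s\in C(F)$.

Lemma 4 applied to $w\circ h$ gives a homomorphism $w_C:\mathrm{Pic}(C_F)\to W$ with $w_C(y)=w(h(y))$ for $y\in C(F)\setminus C(K)$. (We write $w_C$ also for its value on the class of a point or divisor.) Enlarging $K$ changes neither admissibility nor $w_C$.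

For example, let $X=\mathbb P^2$ over $k_0=k$. The line $X_0=tX_2$ with $t\in F\setminus k$ is admissible over $K=\overline{k(t)}$: its point $(t:y:1)$ with $y\notin K$ satisfies $\mathrm{trdeg}\,k(t,y)/k=2$. The line $X_0=0$ is not admissible, since it is defined over $k$ and contains no $k$-generic point of $\mathbb P^2$.

A first attempt at Theorem B goes as follows. A relation in $CH_0(X_F)$ is a sum of cycles $h_*\mathrm{div}(\theta)$ with $h:C\to X_K$ a curve and $\theta\in F(C)^*$. If $C$ is admissible, $w_C(\mathrm{div}\,\theta)=0$, and one would like to read this as $\sum\mathrm{ord}_s(\theta)\,w(h(s))=0$. This is justified when no point of $\mathrm{div}\,\theta$ is in $C(K)$. It breaks down at a point $p\in C(K)$: even if $h(p)\in X_{\mathrm{gen}}$, so that $w(h(p))$ is defined, we do not know that $w_C(p)=w(h(p))$. Shrinking $K$ does not help in general. In $\mathbb P^2$, let $t,u$ be algebraically independent over $k$, $x=(t:u:1)$, and let $C$ be the line $X_1=tX_0+(u-t^2)X_2$ through $x$. Its slope and intercept generate $k(t,u-t^2)=k(t,u)$, so $x\in C(K)$ for every field of definition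 $K$ of $C$, though $x$ is $k$-generic. Nor can Lemma 4 help by itself: for $W=\mathbb Z$ with trivial action, the function on $C(F)$ that is $1$ off $C(K)$ and $0$ on $C(K)$ is $U_K$-equivariant, and the homomorphism of Lemma 4 is $\deg$, which is $1$ on points of $C(K)$. Some relation between the curve $C$ and the rest of $X$ must be used.

The way past this is to place $C$ on a smooth surface $S$ and to choose functions $g,f$ on $S$ so that $C$ occurs in $\mathrm{div}\,f$, while all other curves in $\mathrm{div}\,f$ and $\mathrm{div}\,g$ are generic members of linear systems, one of them forced through the bad point $p$. There is a symmetric expression for $\mathrm{div}\,g$ restricted to $\mathrm{div}\,f$ (Lemma 8 below), which turns a principal divisor on $C$ into principal divisors on the other curves. The point $p$ is then the only one where the value is in doubt. There is a catch: the points of $C$ on a generic curve $G$ are algebraic over the field of definition of $G$, so they are bad points for $G$. For this an induction on $\dim X$ is set up.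

## 6. Curves on surfaces

**Lemma 5.** Let $K$ be small and $Y/K$ smooth projective irreducible of dimension $r$.

(a) If $r\ge2$ and $Z\subset Y$ is a reduced closed curve (of pure dimension 1, possibly disconnected), smooth except possibly at one point where $\dim T_zZ=2$, then $Z$ is contained in a smooth irreducible closed surface $S\subset Y$.

(b) If $r\ge1$, any two distinct points of $Y(K)$ lie on a smooth irreducible closed curve in $Y$.

*Proof.* The aim is to cut down by ample divisors containing $Z$, counting the singular ones.

(a) If $r=2$, take $S=Y$. Let $r\ge3$, and let $\mathcal O(1)$ be very ample on $Y$. For $a\gg0$, $\mathcal I_Z(a)$ is globally generated; put $\mathcal V=H^0(Y,\mathcal I_Z(a))$. The base locus of $\mathcal V$ is $Z$, so by Bertini the divisor of a general $s\in \mathcal V$ is smooth off $Z$. At $z\in Z$ it is singular if and only if $s$ maps to $0$ in $\mathfrak m_z/\mathfrak m_z^2\otimes\mathcal O(a)$. The map $\mathcal V\to\mathcal I_Z(a)\otimes k(z)$ is surjective, and the image of $\mathcal I_Z$ in $\mathfrak m_z/\mathfrak m_z^2$ is the annihilator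 of $T_zZ$, of dimension $r-\dim T_zZ$. So for given $z$ the bad $s$ form a subspace of codimension $r-1$, or $r-2$ at the special point. As $z$ runs through the curve $Z$, all bad $s$ together form a set of dimension at most
$$\max\bigl(\dim \mathcal V-(r-1)+1,\ \dim \mathcal V-(r-2)\bigr)=\dim \mathcal V-(r-2)<\dim \mathcal V.$$
So a general divisor is smooth. It is ample on a variety of dimension $\ge2$, hence connected, and being smooth it is irreducible. It contains $Z$ and has dimension $r-1$. Repeat in this divisor, until the dimension is $2$.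

(b) If $r=1$, take $Y$. If $r\ge2$, argue in the same way with $Z$ the two reduced points. Now $\mathcal I_Z(a)\otimes k(z)=\mathfrak m_z/\mathfrak m_z^2\otimes\mathcal O(a)$, so the bad $s$ form two subspaces of codimension $r$. A general divisor is smooth, connected, and irreducible. Repeat down to dimension $1$. $\square$

**Definition (very ample systems).** Let $S$ be a smooth projective irreducible surface over a small $K$. A *very ample system* on $S$ is a line bundle $\mathcal H$ with a $K$-linear map $V\to H^0(S,\mathcal H)$, $\nu\mapsto s_\nu$, $\dim_KV<\infty$, whose image separates points and tangent vectors. Put $\mathbb P(V)=\mathbb P^M$ and $\Pi_y=\{\nu\in\mathbb P(V):s_\nu(y)=0\}$ for $y\in S(F)$. This is a hyperplane, and $\Pi_y\neq\Pi_{y'}$ for $y\ne y'$. For $s_\nu\ne0$ let $D_\nu$ be the divisor of $s_\nu$, and put $K_\nu=\overline{K(\nu)}$.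

The map $V\to H^0(S,\mathcal H)$ need not be injective; we shall use systems restricted from a larger variety. A complete system $|H|$ with $H$ very ample is an example. On $S=\mathbb P^2$ with $\mathcal H=\mathcal O(1)$, a $K$-generic $\nu=(a:b:c)$ gives the line $aX_0+bX_1+cX_2=0$. It has no point in $\mathbb P^2(K)$, since such a point would be a $K$-linear relation between $a,b,c$. The next lemma generalizes this.

**Lemma 6.** (a) If $\nu$ is $K$-generic in $\mathbb P(V)$, then $D_\nu$ is a smooth irreducible curve over $K_\nu$ containing no point of $S(K)$. If $y$ is $K_\nu$-generic on $D_\nu$, then $y$ is $K$-generic in $S$ and $\nu$ is $K(y)$-generic in $\Pi_y$.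

(b) Let $p\in S(K)$ and let $\nu$ be $K$-generic in $\Pi_p$. Then $D_\nu$ is a smooth irreducible curve over $K_\nu$ whose only point in $S(K)$ is $p$. If $y$ is $K_\nu$-generic on $D_\nu$, then $y$ is $K$-generic in $S$ and $\nu$ is $K(y)$-generic in $\Pi_p\cap\Pi_y$. If $C\subset S$ is an irreducible curve over $K$, smooth at $p\in C$, then $(C\cdot D_\nu)_p=1$.

*Proof.* First the points of $S(K)$. A point $s\in S(K)$ lies on $D_\nu$ if and only if $\nu\in\Pi_s$. Now $\Pi_s$ is defined over $K$ and proper in $\mathbb P(V)$, and for $s\neq p$ the subspace $\Pi_s\cap\Pi_p$ is defined over $K$ and proper in $\Pi_p$. Generic points avoid such subsets.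

Next smoothness. The $\nu$ with $s_\nu=0$ or $D_\nu$ singular form a closed set defined over $K$, and it remains to see that it does not contain $\mathbb P(V)$, resp. $\Pi_p$. In (a) this is Bertini. In (b), the sections vanishing at $p$ have no other base point, because points are separated, and they surject onto $\mathfrak m_p/\mathfrak m_p^2\otimes\mathcal H$, because tangent vectors are separated. So a general one has a divisor smooth off $p$ (Bertini) and smooth at $p$, with differential not vanishing on $T_pC$. This last condition is also open and defined over $K$, and it means that $D_\nu$ and $C$ meet transversally at $p$. The curves are ample divisors on $S$, hence connected, hence irreducible.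

Finally let $y$ be $K_\nu$-generic on $D_\nu$. In (a), $\nu\in\Pi_y$, and
$$M+1=\mathrm{trdeg}\,K(y,\nu)/K\le\mathrm{trdeg}\,K(y)/K+(M-1).$$
In (b), $y\neq p$ and $\nu\in\Pi_p\cap\Pi_y$, which has dimension $M-2$, so
$$M=\mathrm{trdeg}\,K(y,\nu)/K\le\mathrm{trdeg}\,K(y)/K+(M-2).$$
As $\mathrm{trdeg}\,K(y)/K\le2$, equality holds everywhere. $\square$

**Lemma 7.** Let $V,V'$ be very ample systems on $S$ and let $(\nu,\lambda)$ be $K$-generic in $\mathbb P(V)\times\mathbb P(V')$, or in $\Pi_p\times\mathbb P(V')$ with $p\in S(K)$. Then $D_\nu\neq D_\lambda$, and every $s\in D_\nu\cap D_\lambda$ is $K_\nu$-generic on $D_\nu$ and $K_\lambda$-generic on $D_\lambda$.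

*Proof.* We have to show that $s$ is not a point over $K_\nu$ or $K_\lambda$. The point $\lambda$ is $K_\nu$-generic, so by Lemma 6(a) over $K_\nu$ the curve $D_\lambda$ contains no point of $S(K_\nu)$. In particular $D_\lambda\ne D_\nu$, and $s$ is $K_\nu$-generic on $D_\nu$. Conversely $\nu$ is $K_\lambda$-generic in $\mathbb P(V)$, resp. $\Pi_p$, so by Lemma 6 over $K_\lambda$ the curve $D_\nu$ contains no point of $S(K_\lambda)$, except $p$ in the second case. But $p\notin D_\lambda$, since $p\in S(K)$. So $s\notin S(K_\lambda)$. $\square$

**Lemma 8.** Let $S$ be a smooth projective surface over $F$, $g,f\in F(S)^*$, $\mathrm{div}\,g=\sum a_iA_i$, $\mathrm{div}\,f=\sum b_jB_j$ with $A_i,B_j$ smooth irreducible curves and $A_i\ne B_j$ for all $i,j$. Then, as $0$-cycles,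
$$\sum_jb_j\,\mathrm{div}(g|_{B_j})=\sum_{i,j}a_ib_j\,A_i\cdot B_j=\sum_ia_i\,\mathrm{div}(f|_{A_i}).\tag{1}$$

*Proof.* If $A\neq B$ have local equations $\mathsf a,\mathsf b$ at $s$, then $\mathrm{ord}_s(\mathsf a|_B)=\mathrm{length}\,\mathcal O_s/(\mathsf a,\mathsf b)=\mathrm{ord}_s(\mathsf b|_A)$. Near $s$, $g$ is a unit times the product of the local equations of the $A_i$ to the powers $a_i$, and likewise for $f$. Sum with multiplicities. $\square$

## 7. Compatibility at generic points by hyperplane sections

**Proposition 9.** Let $(k_0,X,w)$ be a datum, $(C,h)$ an admissible curve over $K$, and $p\in C(F)$ with $h(p)\in X_{\mathrm{gen}}$. Then $w_C(p)=w(h(p))$.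

Two lemmas on genericity prepare the induction. In both, $X/k_0$ is smooth projective irreducible of dimension $d\ge2$, $k_0$ is small, and $\mathcal O(1)$ is the *square* of a very ample line bundle on $X$. Then $H^0(X,\mathcal O(1))$ separates points and tangent vectors, and any three distinct points $a,b,c$ impose independent conditions on it: the product of a linear form vanishing at $a$ but not at $c$ with one vanishing at $b$ but not at $c$ vanishes at $a,b$ and not at $c$. Let $\mathbb P^N=\mathbb P(H^0(X,\mathcal O(1)))$, let $X_v\subset X$ be the divisor of $v\in\mathbb P^N(F)$, of pure dimension $d-1$, let $\Pi_s=\{v:s\in X_v\}$, and put $k_v=\overline{k_0(v)}$. For $k_0$-generic $v$, $X_v$ is smooth by Bertini, and irreducible because it is ample and $d\ge2$.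

**Lemma 10.** If $s\in X_{\mathrm{gen}}$ and $v$ is $k_0(s)$-generic in $\Pi_s$, then $v$ is $k_0$-generic in $\mathbb P^N$ and $s$ is $k_v$-generic in $X_v$.

*Proof.* We have $\mathrm{trdeg}\,k_0(s,v)/k_0=d+(N-1)$, while $\mathrm{trdeg}\,k_0(v)/k_0\le N$ and $\mathrm{trdeg}\,k_0(s,v)/k_0(v)\le\dim X_v=d-1$. So both are equalities. $\square$

**Lemma 11.** Let $K\supset k_0$ be small, $x\in X(K)\cap X_{\mathrm{gen}}$, $s\in X_{\mathrm{gen}}$ with $s\notin X(K)$, and let $v$ be $K(s)$-generic in $\Pi_x\cap\Pi_s$. Then $v$ is $k_0$-generic in $\mathbb P^N$ and $s$ is $k_v$-generic in $X_v$.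

The hypothesis $s\notin X(K)$ matters. If $s\neq x$ were algebraic over $k_0(x)$, then for any $v\in\Pi_x\cap\Pi_s$ that is generic over $k_0(x,s)$ we would get $\mathrm{trdeg}\,k_0(s,v)/k_0\le d+(N-2)$, whereas the conclusion requires $N+(d-1)$.

*Proof.* The aim is to show that $v$ is $k_0(s)$-generic in the larger space $\Pi_s$, so that Lemma 10 applies. We have $x\ne s$, so $\dim(\Pi_x\cap\Pi_s)=N-2$. Since $k_0(x,s)\subset K(s)$, $v$ is $\overline{k_0(x,s)}$-generic in $\Pi_x\cap\Pi_s$. Let $r_0=\mathrm{trdeg}\,k_0(x,s)/k_0(s)$. Since $k_0(x)\subset K$ and $s\notin X(K)$, $s$ is not algebraic over $k_0(x)$, so $\mathrm{trdeg}\,k_0(x,s)/k_0\ge d+1$. As $\mathrm{trdeg}\,k_0(s)/k_0=d$, this gives $r_0\ge1$.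

Let $E=\overline{k_0(s)}$, and let $R\subset X_E$ be the closure of the scheme point of $X_E$ below $x$. It is irreducible of dimension $r_0\ge1$, so we can pick $r\in R(E)$ with $r\neq s$. Also $r\neq x$, since $x\notin X(E)$. The points $r,x,s$ impose independent conditions, so $\Pi_r\cap\Pi_x\cap\Pi_s$ is a proper linear subspace of $\Pi_x\cap\Pi_s$. It is defined over $\overline{k_0(x,s)}$. Hence $v\notin\Pi_r$, and $R\not\subset X_v$.

As $E$ is algebraically closed, $R_{E(v)}$ is irreducible, so $\dim(R_{E(v)}\cap X_v)\le r_0-1$. The point $x$ lies on this intersection, which is defined over $E(v)$; therefore $\mathrm{trdeg}\,k_0(x,s,v)/k_0(s,v)\le r_0-1$. On the other hand $\mathrm{trdeg}\,k_0(x,s,v)/k_0=d+r_0+(N-2)$. Subtracting, $\mathrm{trdeg}\,k_0(s,v)/k_0\ge d+N-1$. As $s$ contributes $d$ and $v\in\Pi_s$ with $\dim\Pi_s=N-1$, $v$ is $k_0(s)$-generic in $\Pi_s$. Apply Lemma 10. $\square$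

*Proof of Proposition 9.* If $p\notin C(K)$, the claim is the definition of $w_C$. So let $p\in C(K)$.

**Step 1: $\dim X=1$ and $h$ a closed immersion.** This starts the induction. Here $C=X_K$. Lemma 4 applied to $X$ over $k_0$ and $u=w$ gives $w_X$ with $w_X(x)=w(x)$ for all $x\in X(F)\setminus X(k_0)=X_{\mathrm{gen}}$. By the last assertion of Lemma 4, $w_C=w_X$. Hence $w_C(p)=w_X(h(p))=w(h(p))$.

**Step 2: $h$ a closed immersion, $\dim X=d\geq 2$.** We induct on $d$, over all data and all closed admissible curves, starting from Step 1. So assume the claim for closed admissible curves in data of dimension $d-1$. Let $C\subset X_K$, $x:=p\in C(K)\cap X_{\mathrm{gen}}$, and let $\mathcal O(1)$, $\mathbb P^N$, $X_v$, $\Pi_s$, $k_v$ be as above.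

**Step 2a: the surface and four curves.** We choose the functions $g,f$ for Lemma 8. By Lemma 5(a) there is a smooth irreducible surface $S\subset X_K$ containing $C$. As $C$ contains points of $X_{\mathrm{gen}}$, Fact 3 shows that all $K$-generic points of $S$ lie in $X_{\mathrm{gen}}$. Choose a divisor class $H$ on $S$ over $K$ with $H$ and $H+C$ very ample, and choose
$$(v_0,v_\infty,\lambda_1,\lambda_2)\quad K\text{-generic in}\quad \Pi_x\times\mathbb P^N\times|H|\times|H+C|.$$
Put $G_i=S\cap X_{v_i}$ for $i=0,\infty$, and $T_j=D_{\lambda_j}$ for $j=1,2$. The $G_i$ are members of the very ample system obtained by restricting $H^0(X,\mathcal O(1))\otimes_{k_0}K$ to $S$. By Lemma 6 (part (b) for $G_0$, part (a) for the others) these are smooth irreducible curves over $K_{v_i}=\overline{K(v_i)}$, resp. $K_{\lambda_j}$, whose generic points are $K$-generic in $S$, hence in $X_{\mathrm{gen}}$. So all four are admissible. There are $g,f\in F(S)^*$ with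
$$\mathrm{div}\,g=G_0-G_\infty,\qquad \mathrm{div}\,f=C+T_1-T_2.$$
By Lemma 6 the only point of $S(K)$ on $G_0$ is $x$, and there is none on $G_\infty$. So $C\ne G_i$; by Lemma 7, $G_i\neq T_j$; and Lemma 8 applies. Moreover $(C\cdot G_0)_x=1$ and $x\notin G_\infty$. Every $s\in C\cap G_i$ with $s\ne x$ lies in $C(F)\setminus C(K)$, so $s\in X_{\mathrm{gen}}$, $s\notin X(K)$ and $\mathrm{trdeg}\,K(s)/K=1$.

**Step 2b: each $s\in C\cap G_i$, including $x$, is $k_{v_i}$-generic in $X_{v_i}$.** These points are algebraic over $K(v_i)$, so they are not generic on $G_i$; this step shows that they are generic on the hyperplane section, over a smaller field.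

- For $x\in G_0$: $v_0$ is $K$-generic, hence $k_0(x)$-generic, in $\Pi_x$, and Lemma 10 applies.
- For $s\in C\cap G_\infty$: $s$ is algebraic over $K(v_\infty)$, so $\mathrm{trdeg}\,K(s,v_\infty)/K=N$ and $v_\infty$ has transcendence degree $N-1$ over $K(s)$. So it is $K(s)$-generic, hence $k_0(s)$-generic, in $\Pi_s$, and Lemma 10 applies.
- For $s\in C\cap G_0$, $s\ne x$: $s$ is algebraic over $K(v_0)$, so $v_0$ has transcendence degree $(N-1)-1=N-2$ over $K(s)$. So it is $K(s)$-generic in $\Pi_x\cap\Pi_s$. As $s\notin X(K)$, Lemma 11 applies.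

**Step 2c: $G_i$ is an admissible curve for a datum on $X_{v_i}$.** This lets us use the induction hypothesis. Let $y$ be $K_{v_i}$-generic on $G_i$. By Lemma 6, $y$ is $K$-generic in $S$, so $y\in X_{\mathrm{gen}}$ and $y\notin X(K)$; and $v_\infty$ is $K(y)$-generic in $\Pi_y$, resp. $v_0$ is $K(y)$-generic in $\Pi_x\cap\Pi_y$. By Lemma 10, resp. Lemma 11, $v_i$ is $k_0$-generic, so that $X_{v_i}$ is smooth and irreducible, and $y$ is $k_{v_i}$-generic in $X_{v_i}$. The group $U_{k_{v_i}}\subset U_{k_0}$ is transitive on the $k_{v_i}$-generic points of $X_{v_i}$ and preserves $X_{\mathrm{gen}}$, so all these points lie in $X_{\mathrm{gen}}$. Thus $w$ restricts to them and $(k_{v_i},X_{v_i},w|)$ is a datum of dimension $d-1$. The curve $G_i\subset(X_{v_i})_{K_{v_i}}$ is a closed admissible curve for it. The homomorphism $w_{G_i}$ is the same for both data, as it is determined by the values of $w$ on $G_i(F)\setminus G_i(K_{v_i})$. By Step 2b and the induction hypothesis,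
$$w_{G_i}(s)=w(s)\qquad\text{for all }s\in C\cap G_i.\tag{2}$$

**Step 2d: points of $T_j\cap G_i$.** By Lemma 7 they are generic on both curves over the respective fields of definition. So they lie in $X_{\mathrm{gen}}$, and $w_{T_j}(s)=w(s)=w_{G_i}(s)$ by the definition of these homomorphisms.

**Step 2e: conclusion for closed immersions.** We evaluate (1). All points involved are in $X_{\mathrm{gen}}$; let $\mathbf w$ be the linear extension of $w$ to $0$-cycles supported on $X_{\mathrm{gen}}$. Lemma 8 gives
$$\mathbf w(\mathrm{div}\,g|_C)+\mathbf w(\mathrm{div}\,g|_{T_1})-\mathbf w(\mathrm{div}\,g|_{T_2})=\mathbf w(\mathrm{div}\,f|_{G_0})-\mathbf w(\mathrm{div}\,f|_{G_\infty}).$$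
By Step 2d, $\mathbf w(\mathrm{div}\,g|_{T_j})=w_{T_j}(\mathrm{div}\,g|_{T_j})=0$, since a homomorphism on $\mathrm{Pic}$ kills principal divisors. By (2) and Step 2d, $\mathbf w(\mathrm{div}\,f|_{G_i})=w_{G_i}(\mathrm{div}\,f|_{G_i})=0$. So
$$\mathbf w(\mathrm{div}\,g|_C)=0=w_C(\mathrm{div}\,g|_C).$$
All points of $\mathrm{div}\,g|_C$ other than $x$ lie outside $C(K)$, where $w_C=w$, and $x$ has coefficient $1$. Hence $w_C(x)=w(x)$.

**Step 3: general $h$, any $\dim X$.** We make $h$ an immersion without losing genericity of the point. Let $Y=X\times_{k_0}\mathbb P^3$ and $w_Y=w\circ\mathrm{pr}_X:Y_{\mathrm{gen}}\to W$; then $(k_0,Y,w_Y)$ is a datum. Let $e:C\to\mathbb P^3_K$ be a closed immersion, $\gamma\in PGL_4(F)$ $K$-generic, $K'=\overline{K(\gamma)}$, and $h'=(h,\gamma e):C_{K'}\to Y_{K'}$, a closed immersion. As $e(p)\in\mathbb P^3(K)$ and $PGL_4$ acts transitively on $\mathbb P^3$, the orbit map at $e(p)$ is surjective and defined over $K$, so $\gamma e(p)$ is $K$-generic in $\mathbb P^3$. Since $h(p)\in X(K)\cap X_{\mathrm{gen}}$, the point $h'(p)=(h(p),\gamma e(p))$ is in $Y_{\mathrm{gen}}$.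 So $h'$ is admissible for $(k_0,Y,w_Y)$ by Fact 3. As $\dim Y\geq 3$, Step 2 gives $w_{Y,C}(p)=w_Y(h'(p))=w(h(p))$. For $y\in C(F)\setminus C(K')$ we have $w_Y(h'(y))=w(h(y))$, so the uniqueness in Lemma 4 gives $w_{Y,C}=w_C$. Hence $w_C(p)=w(h(p))$. $\square$

## 8. Two admissible curves through one point

At a point outside $X_{\mathrm{gen}}$ there is no $w$ to compare with, but we can compare two curves. The same identity (1) does it, with one curve placed in each divisor.

**Proposition 12.** Let $(k_0,X,w)$ be a datum, $(C_i,h_i)$ ($i=1,2$) admissible curves over $K$, $p_i\in C_i(K)$, $h_1(p_1)=h_2(p_2)$. Then $w_{C_1}(p_1)=w_{C_2}(p_2)$.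

*Proof.* **Step 1: a smooth surface containing both curves.** We separate the curves so that they cross transversally at one point. Let $e_i:C_i\to\mathbb P^3_K$ be closed immersions and $Y=X_K\times\mathbb P^3\times\mathbb P^3$. Embed $C_1$ in $Y$ by $(h_1,e_1,e_2(p_2))$ and $C_2$ by $(h_2,e_1(p_1),e_2)$. A common point has second coordinate $e_1(p_1)$ and third coordinate $e_2(p_2)$, so it comes from $p_1$ and $p_2$: the images meet only in $P=(h_1(p_1),e_1(p_1),e_2(p_2))$. The tangent lines at $P$ are distinct, since the first has nonzero component along the first $\mathbb P^3$ and the second has zero component there.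

Let $I_1,I_2\subset\mathcal O=\mathcal O_{Y,P}$ be the ideals of the curves. Their images in $\mathfrak m_P/\mathfrak m_P^2$ are the annihilators of two distinct lines, that is, distinct hyperplanes, so together they span, and $I_1+I_2=\mathfrak m_P$ by Nakayama. Hence $\mathcal O/(I_1\cap I_2)=\mathcal O/I_1\times_{k(P)}\mathcal O/I_2$. Its maximal ideal is $\mathfrak m_1\times\mathfrak m_2$, with square $\mathfrak m_1^2\times\mathfrak m_2^2$, so its embedding dimension is $2$. So $Z=C_1\cup C_2$ satisfies the hypotheses of Lemma 5(a). Let $S\subset Y$ be a smooth irreducible surface containing $Z$, and $q:S\to X_K$ the projection, so that $q|_{C_i}=h_i$. Since $I_1+I_2=\mathfrak m_P$, on $S$ we have $C_1\cdot C_2=P$ with multiplicity $1$. By Fact 3, $K$-generic points of $S$ map into $X_{\mathrm{gen}}$.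

**Step 2: the functions.** We choose generic auxiliary curves. Take $H$ on $S$ over $K$ with $H,H+C_1,H+C_2$ very ample, and $G_1\in|H|$, $G_2\in|H+C_2|$, $T_1\in|H|$, $T_2\in|H+C_1|$ jointly $K$-generic, with
$$\mathrm{div}\,g=C_2+G_1-G_2,\qquad\mathrm{div}\,f=C_1+T_1-T_2.$$
By Lemma 6(a), $G_i,T_j$ contain no point of $S(K)$, and they are admissible via $q$ over their fields of definition. In particular they differ from $C_1,C_2$, and $G_i\neq T_j$ by Lemma 7. So Lemma 8 applies.

**Step 3: values at the intersection points other than $P$.** We check that they are the same on both curves. The points of $C_1\cap G_i$, resp. $C_2\cap T_j$, are outside $C_1(K)$, resp. $C_2(K)$, so $q$ maps them into $X_{\mathrm{gen}}$. The points of $G_i\cap T_j$ are generic on $G_i$ by Lemma 7, so they also map into $X_{\mathrm{gen}}$. For each such $s$ and each of the two curves $B$ meeting there, Proposition 9 gives $w_B(s)=w(q(s))$.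

**Step 4: conclusion.** Now we evaluate (1) in two ways. Let $I$ be the $0$-cycle (1). As $P\in S(K)$ lies on no $G_i$ or $T_j$, $I=P+I'$, with $P$ coming from $C_1\cdot C_2$ only and $I'$ from the other pairs. Let $\mathbf w(I')$ be the value on $I'$ of the linear extension of $w\circ q$. Then
$$w_{C_1}(P)+\mathbf w(I')=w_{C_1}(\mathrm{div}\,g|_{C_1})+w_{T_1}(\mathrm{div}\,g|_{T_1})-w_{T_2}(\mathrm{div}\,g|_{T_2})=0,$$
$$w_{C_2}(P)+\mathbf w(I')=w_{C_2}(\mathrm{div}\,f|_{C_2})+w_{G_1}(\mathrm{div}\,f|_{G_1})-w_{G_2}(\mathrm{div}\,f|_{G_2})=0.$$
So $w_{C_1}(p_1)=w_{C_2}(p_2)$. $\square$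

## 9. Extension of $w$ to all of $X(F)$ and proof of Theorem B

Let $(k_0,X,w)$ be a datum with $\dim X\ge1$.

**Step 1: every $x\in X(F)$ lies on an admissible curve.** This makes the definition below possible. Let $x\in X(K)$ with $K\supset k_0$ small, let $z\in X(F)$ be $K$-generic (so $z\neq x$), and let $K'=\overline{K(z)}$. By Lemma 5(b) there is a smooth irreducible closed curve $C\subset X_{K'}$ through $x$ and $z$. It is admissible by Fact 3, since $z\in X_{\mathrm{gen}}$.

**Step 2: definition of $\bar w$.** We extend $w$ to $X(F)$. Put $\bar w(x)=w_C(p)$ for any admissible $(C,h)$ and $p\in C(F)$ with $h(p)=x$. Given two choices, enlarge the fields to a common small field over which the curves and points are defined; this does not change the homomorphisms, so Proposition 12 shows that $\bar w$ is well defined. By Proposition 9, $\bar w=w$ on $X_{\mathrm{gen}}$. By definition,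
$$w_A(s)=\bar w(h(s))\quad\text{for every admissible }(A,h)\text{ and every }s\in A(F).\tag{3}$$

**Step 3: $\bar w$ is $U_{k_0}$-equivariant.** This is needed to apply Lemma 4 to $\bar w$. Let $\sigma\in U_{k_0}$ and let $(C,h)$ be admissible over $K$. The conjugate $(C^\sigma,h^\sigma)$ over $\sigma K$ is admissible. The homomorphism $\alpha\mapsto\sigma w_C(\sigma^{-1}\alpha)$ on $\mathrm{Pic}(C^\sigma_F)$ has value $\sigma w(h(\sigma^{-1}y))=w(h^\sigma(y))$ at $y\in C^\sigma(F)\setminus C^\sigma(\sigma K)$, so it equals $w_{C^\sigma}$ by uniqueness. If $h(p)=x$, then $h^\sigma(\sigma p)=\sigma x$, and $\bar w(\sigma x)=w_{C^\sigma}(\sigma p)=\sigma w_C(p)=\sigma\bar w(x)$.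

Now arbitrary curves in $X$ can be treated, whether or not they meet $X_{\mathrm{gen}}$.

**Proposition 13.** Let $K\supset k_0$ be small, $B/K$ any smooth projective irreducible curve, $h:B\to X_K$ any $K$-morphism, $\theta\in F(B)^*$. Then $\sum_s\mathrm{ord}_s(\theta)\,\bar w(h(s))=0$.

*Proof.* **Step 1: reduction to one point.** We replace the statement by a comparison as in Proposition 9. The map $u=\bar w\circ h:B(F)\to W$ is $U_K$-equivariant. Lemma 4 gives $u_B:\mathrm{Pic}(B_F)\to W$ with $u_B=u$ on $B(F)\setminus B(K)$. It suffices to show that $u_B(p)=u(p)$ for all $p\in B(F)$, for then the sum is $u_B(\mathrm{div}\,\theta)=0$. We may assume $p\in B(K)$. Enlarging $K$, which does not change $u_B$, we may also assume that there is an admissible curve $(C,h')$ over $K$ (Step 1 before (3)).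

**Step 2: a surface with enough generic points.** The curve $C$ is there only to make generic points of $S$ go to $X_{\mathrm{gen}}$. Let $e_1:B\to\mathbb P^3_K$, $e_2:C\to\mathbb P^3_K$ be closed immersions, $a\in\mathbb P^3(K)\setminus e_2(C)$, $b\in\mathbb P^3(K)$. Then $(h,e_1,a)$ and $(h',b,e_2)$ embed $B$ and $C$ disjointly in $X_K\times\mathbb P^3\times\mathbb P^3$, because their third coordinates never agree. By Lemma 5(a) there is a smooth irreducible surface $S\supset B\sqcup C$. Let $q:S\to X_K$ be the projection, so $q|_B=h$ and $q|_C=h'$. Since $C\subset S$ is admissible, $K$-generic points of $S$ map into $X_{\mathrm{gen}}$ by Fact 3.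

**Step 3: the functions and the conclusion.** We use (1) with one curve forced through $p$. Choose $H$ on $S$ over $K$ with $H,H+B$ very ample, and $G_0\in|H|$ through $p$, $G_\infty\in|H|$, $T_1\in|H|$, $T_2\in|H+B|$, jointly $K$-generic in $\Pi_p\times|H|\times|H|\times|H+B|$. Let $\mathrm{div}\,g=G_0-G_\infty$ and $\mathrm{div}\,f=B+T_1-T_2$. By Lemma 6 the four curves are smooth and irreducible, with generic points $K$-generic in $S$; hence they are admissible via $q$. Also $G_i\neq B$, because $G_i$ has at most one point in $S(K)$, and $G_i\neq T_j$ by Lemma 7. Let $\mathbf w$ be the linear extension of $\bar w\circ q$ to all $0$-cycles on $S_F$. By (3), $\mathbf w(\mathrm{div}\,g|_{T_j})=w_{T_j}(\mathrm{div}\,g|_{T_j})=0$ and $\mathbf w(\mathrm{div}\,f|_{G_i})=w_{G_i}(\mathrm{div}\,f|_{G_i})=0$. So Lemma 8 gives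
$$\mathbf w(\mathrm{div}\,g|_B)=0=u_B(\mathrm{div}\,g|_B).$$
By Lemma 6, the points of $\mathrm{div}\,g|_B$ other than $p$ are outside $B(K)$, where $u=u_B$, and $p$ has coefficient $(B\cdot G_0)_p=1$, as $p\notin G_\infty$. Hence $u(p)=u_B(p)$. $\square$

*Proof of Theorem B.* If $\dim X=0$, then $X_{\mathrm{gen}}=X(F)$ is one point $x$ and $CH_0(X_F)=\mathbb Z$; send $1$ to $w(x)$. Let $\dim X\ge1$ and take $k_0=k$, so that $U_{k_0}=G$ and $(k,X,w)$ is a datum. Every $0$-cycle on $X_F$ rationally equivalent to $0$ is a sum of cycles $h_*\mathrm{div}(\theta)$, where $h$ is the map to $X_F$ from the normalization of an integral curve in $X_F$ and $\theta$ is a nonzero rational function on it. These curves and maps are defined over small fields. By Proposition 13 the linear extension of $\bar w$ to $0$-cycles factors through $CH_0(X_F)$, and $\bar w=w$ on $X_{\mathrm{gen}}$. $\square$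

## 10. From Theorem B to the isomorphism $C_{k(X)}\cong CH_0(X_F)_{\mathbb Q}$

*Proof of Theorem A.* If $\dim X=0$, then $\phi$ is the identity of the trivial representation $\mathbb Q\in\mathcal I_G$, so $\pi$ is an isomorphism and the claim is clear. Let $d=\dim X\ge1$.

**Step 1: reduction to $X$ projective.** Theorem B is for projective varieties, so we replace $X$ by a projective model. By Chow's lemma and Hironaka there is a birational morphism $\rho:X'\to X$ with $X'$ smooth, projective and irreducible. We claim that $\rho_*:CH_0(X'_F)\to CH_0(X_F)$ is an isomorphism. As $X,X'$ are smooth of the same dimension there is $\rho^*:CH_0(X_F)\to CH_0(X'_F)$, and $\rho_*\rho^*=\mathrm{id}$ by the projection formula and $\rho_*[X'_F]=[X_F]$. Let $\rho$ be an isomorphism over the dense open $U\subset X$.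

Every point $x'$ of $X'_F$ is rationally equivalent to a $0$-cycle supported on $\rho^{-1}(U)$. To see this, if $x'\notin\rho^{-1}(U)$, join it to a point of $\rho^{-1}(U)$ by a smooth irreducible closed curve $\Gamma$, by Lemma 5(b) over a small field of definition of both points. The set $\Sigma=\Gamma\setminus\rho^{-1}(U)$ is finite. The semilocal ring of $\Gamma$ at $\Sigma$ is a principal ideal domain, so there is $\theta\in F(\Gamma)^*$ with $\mathrm{ord}_{x'}\theta=1$ and $\mathrm{ord}_s\theta=0$ for the other $s\in\Sigma$. Then $x'-\mathrm{div}\,\theta$ is supported on $\rho^{-1}(U)$.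

For $x'\in\rho^{-1}(U)$, the class $\rho^*[\rho(x')]$ is represented by a cycle on $\rho^{-1}(\rho(x'))=\{x'\}$, with multiplicity $1$ because $\rho$ is an isomorphism over $U$. So $\rho^*\rho_*[x']=[x']$, and hence $\rho^*\rho_*=\mathrm{id}$. This proves the claim. Since $k(X')=k(X)$, $\rho_*$ is $G$-equivariant, and $\phi_X=\rho_*\phi_{X'}$, we may assume $X$ projective.

**Step 2: $\phi$ is surjective.** We move an arbitrary point to generic points along a curve. Let $x\in X(F)$. By Step 1 of Section 9 (with $k_0=k$; the group $W$ plays no role there) there are an admissible curve $(C,h)$ over some $K$ and $p\in C(F)$ with $h(p)=x$. By Step 6 in the proof of Lemma 4, $[p]\in\mathrm{Pic}(C_F)$ is an integral combination of classes $[y]$ with $y\in C(F)\setminus C(K)$, and $h(y)\in X_{\mathrm{gen}}$. Push forward by $h_*$.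

**Step 3: $CH_0(X_F)_{\mathbb Q}\in\mathcal I_G$.** This is needed so that $\phi$ factors through $\pi$. Write $M_X=CH_0(X_F)_{\mathbb Q}$. It is smooth, since every $0$-cycle is defined over a subfield of finite type. Let $K=\overline L$ be small and $L'=K(t_i)_{i\in I}$ purely transcendental over $K$ with $\overline{L'}=F$. Since $U_{L'}\subset U_K$, only $M_X^{U_{L'}}\subset M_X^{U_K}$ must be shown. Let $\alpha\in M_X^{U_{L'}}$. Then $\alpha$ comes from some $\alpha_M\in CH_0(X_M)_{\mathbb Q}$ with $M\subset F$ finite Galois over $L'$. With $\tau:X_M\to X_{L'}$,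
$$\tau^*\tau_*\alpha_M=\sum_{\sigma\in\mathrm{Gal}(M/L')}\sigma\alpha_M .$$
Each $\sigma$ extends to an element of $U_{L'}$, which fixes $\alpha$, so the right side maps to $[M:L']\,\alpha$ in $M_X$. Dividing by $[M:L']$, $\alpha$ comes from $CH_0(X_{L'})_{\mathbb Q}$, hence from $CH_0(X_{K(t_i)_{i\in J}})_{\mathbb Q}$ with $J\subset I$ finite. In
$$CH^d(X_K)\to CH^d(X_K\times\mathbb A^J)\to CH^d(X_{K(t_J)})$$
the first map is surjective by homotopy invariance and the second by localization (take closures of cycles), and the composite is the pullback. So $\alpha$ comes from $CH_0(X_K)_{\mathbb Q}$, and it is $U_K$-invariant.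

**Step 4: $\ker\pi\subset\ker\phi$.** This is the universal property. By Steps 2 and 3, $\phi$ presents $CH_0(X_F)_{\mathbb Q}$ as a quotient of $\mathbb Q[X_{\mathrm{gen}}]$ lying in $\mathcal I_G$. So $\phi$ factors through the maximal such quotient $\pi$.

**Step 5: $\ker\phi\subset\ker\pi$.** This is where Theorem B enters. Apply it to $W=C_{k(X)}\in\mathcal I_G\subset\mathcal I_G(\mathbb Z)$ and the $G$-equivariant map $w=\pi|_{X_{\mathrm{gen}}}$. We get a homomorphism $\psi:CH_0(X_F)\to C_{k(X)}$ with $\psi([x])=\pi(x)$ for $x\in X_{\mathrm{gen}}$. Since $C_{k(X)}$ is a $\mathbb Q$-vector space, $\psi$ extends to $\psi_{\mathbb Q}$ on $CH_0(X_F)_{\mathbb Q}$, and $\psi_{\mathbb Q}\circ\phi=\pi$, as one checks on the basis $X_{\mathrm{gen}}$. Hence $\ker\phi\subset\ker\pi$.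

So $\phi$ is surjective with $\ker\phi=\ker\pi$, and it induces a $G$-equivariant isomorphism $C_{k(X)}\xrightarrow{\sim}CH_0(X_F)_{\mathbb Q}$ compatible with $\pi$ and $\phi$. $\blacksquare$
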